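# Virtual fibering of trees of groups with virtually cyclic edge groups

## Gluing along $\mathbb Z$ when the characters already exist

**Definition.** A group $H$ is *fibered* if there is an epimorphism $H\to\mathbb Z$ with finitely generated kernel. It is *virtually fibered* if some finite index subgroup of $H$ is fibered.

For example, $\mathbb Z^n$ ($n\ge 1$) is fibered, and so is $F_2\times\mathbb Z$ (project to $\mathbb Z$). A fibered group is an extension of a finitely generated group by $\mathbb Z$, so it is finitely generated; hence so is a virtually fibered group.

Start with an amalgam $G=A*_{\langle c\rangle}B$ over an infinite cyclic group. Suppose we are handed homomorphisms $\psi_A:A\to\mathbb Z$ and $\psi_B:B\to\mathbb Z$ with finitely generated kernels, with $\psi_A(c)=p\neq0$ and $\psi_B(c)=q\ne0$. They need not agree on $c$, but $q\psi_A$ and $p\psi_B$ do, so they glue to $\varphi:G\to\mathbb Z$. We now show that $\ker\varphi$ is finitely generated, and we do it in a form that serves the general case too.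

We use Serre's conventions for a finite graph of groups $(\mathcal G,\Gamma)$. The set $E\Gamma$ consists of oriented edges and is closed under inversion $e\mapsto\bar e$; $\alpha(e)$ is the initial vertex of $e$, so $\alpha(\bar e)$ is its terminal vertex; $G_{\bar e}=G_e$; and $\alpha_e:G_e\to G_{\alpha(e)}$ is the injective edge homomorphism. A condition imposed for all $e\in E\Gamma$ is thus imposed at both ends of every geometric edge. From Bass–Serre theory (Serre, *Trees*) we recall the following for $G=\pi_1(\mathcal G,\Gamma)$.

* $G$ acts without inversions on the Bass–Serre tree $T$ with $G\backslash T=\Gamma$. Vertex stabilizers are the conjugates of the $G_v$, edge stabilizers the conjugates of the $\alpha_e(G_e)$.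
* If $\Gamma$ is a tree, $G$ is the colimit of the $G_v$ and $G_e$: it is generated by the $G_v$ subject only to $\alpha_e(h)=\alpha_{\bar e}(h)$ for $h\in G_e$. So homomorphisms (or actions) of the $G_v$ that agree on all edge groups extend uniquely to $G$. The $G_v$ embed in $G$.
* A group $K$ acting without inversions on a tree is the fundamental group of a graph of groups over the quotient, whose vertex and edge groups are stabilizers. If the quotient is finite and the vertex stabilizers are finitely generated, $K$ is generated by these and finitely many stable letters, so it is finitely generated.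

**Lemma 1.** Let $G'$ be a finitely generated group acting without inversions on a tree $T$ that has at least one edge, with $G'\backslash T$ finite. Let $\varphi:G'\to\mathbb Q$ be a homomorphism such that

* (a) $\ker\varphi\cap G'_x$ is finitely generated for every vertex $x$;
* (b) $\varphi(G'_y)\neq0$ for every edge $y$.

Then $\varphi(G')$ is infinite cyclic and $\ker\varphi$ is finitely generated. So $G'$ is fibered.

*Proof.* The image is a nonzero finitely generated subgroup of $\mathbb Q$, hence infinite cyclic. Every vertex lies on an edge, and its stabilizer contains that edge's stabilizer; so $\varphi(G'_x)\ne0$ for vertices $x$ as well. Put $K=\ker\varphi$ and let $x$ be a vertex or an edge. The orbit $G'x$ is $G'/G'_x$ as a $G'$-set, and $K$ is normal, so the $K$-orbits in $G'x$ correspond to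
$$G'/KG'_x\cong\varphi(G')/\varphi(G'_x).$$
This is finite, since a nonzero subgroup of an infinite cyclic group has finite index. As there are finitely many $G'$-orbits, $K\backslash T$ is finite. By (a) the vertex stabilizers of $K$ are finitely generated. Hence $K$ is finitely generated. $\square$

**Proposition 2 (the easy case).** Let $\Gamma$ be a finite tree with at least one edge and let every edge group $G_e=\langle c_e\rangle$ be infinite cyclic ($c_{\bar e}=c_e$). Suppose every $G_v$ has a homomorphism $\psi_v:G_v\to\mathbb Z$ with finitely generated kernel and $\psi_v(\alpha_e(c_e))\neq0$ whenever $\alpha(e)=v$. Then $G$ is fibered.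

*Proof.* Each $G_v$ is finitely generated, being an extension of $\ker\psi_v$ by $\mathbb Z$; so $G$ is finitely generated. Choose $s_v\in\mathbb Q\setminus\{0\}$ with
$$s_{\alpha(e)}\,\psi_{\alpha(e)}(\alpha_e(c_e))=s_{\alpha(\bar e)}\,\psi_{\alpha(\bar e)}(\alpha_{\bar e}(c_e))\quad\text{for all }e .$$
This is possible because $\Gamma$ is a tree: put $s=1$ at a root and move outwards; each edge prescribes one nonzero ratio. The homomorphisms $s_v\psi_v$ agree on edge groups and glue to $\varphi:G\to\mathbb Q$. Since $\varphi(gxg^{-1})=\varphi(x)$, we have $\ker\varphi\cap gG_vg^{-1}=g(\ker\psi_v)g^{-1}$, which is finitely generated, and $\varphi(g\alpha_e(c_e)g^{-1})\neq0$. Apply Lemma 1 with $G'=G$. $\square$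

*Example.* Let $G=\langle x,y\mid x^p=y^q\rangle$ with $p,q\geq1$ coprime, $A=\langle x\rangle$, $B=\langle y\rangle$, $c=x^p=y^q$. Here $\varphi(x)=q$, $\varphi(y)=p$, and $\varphi$ is onto $\mathbb Z$. The kernel $K$ meets every vertex stabilizer trivially, so it acts freely on $T$ and is free. The orbit count in Lemma 1 gives $|\mathbb Z/q|=q$ vertices of type $A$, $p$ vertices of type $B$ and $|\mathbb Z/pq|=pq$ edges in $K\backslash T$. So $K$ has rank $pq-p-q+1=(p-1)(q-1)$.

What changes in general? The edge groups may have torsion, and a vertex group may have no homomorphism to $\mathbb Z$ that is nonzero on its edge groups; it may have one only on a subgroup of finite index. That is the situation we turn to.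

## Virtual retracts, and two theorems

**Definition.** For $K\leqslant H$ we write $K\leqslant_{vr}H$, and call $K$ a *virtual retract* of $H$, if there are a finite index subgroup $L\leqslant H$ containing $K$ and a homomorphism $\rho:L\to K$ with $\rho|_K=\mathrm{id}_K$.

*Examples.* Let $A=\langle a,t\mid tat^{-1}=a^{-1}\rangle$. The subgroup $\langle a,t^2\rangle\cong\mathbb Z^2$ has index 2 and retracts onto $\langle a\rangle$, so $\langle a\rangle\leqslant_{vr}A$. But $\langle a\rangle$ is not a retract of $A$, since every homomorphism $A\to\mathbb Z$ kills $a$. For a non-example take the Heisenberg group $N_3=\langle x,y,z\mid [x,y]=z \text{ central}\rangle$. If $L$ has finite index and contains $z$, then $x^k,y^k\in L$ for some $k\ge1$, and $[x^k,y^k]=z^{k^2}$. So every homomorphism $L\to\mathbb Z$ kills $z^{k^2}$, hence $z$, and $\langle z\rangle$ is not a virtual retract.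

The question, posed in Jon Merladet Urigüen and Ashot Minasyan, "Property (VRC) and virtual fibering for amalgamated free products", arXiv:2511.21293 (2025), is this. *Let $\Gamma$ be a finite tree, all vertex groups fibered, all edge groups infinite virtually cyclic and virtual retracts of the adjacent vertex groups. Must $G$ be virtually fibered?* The answer is yes, and it is enough that the vertex groups are virtually fibered.

**Theorem 3.** Let $G$ be the fundamental group of a finite graph of groups $(\mathcal G,\Gamma)$, where $\Gamma$ is a tree, every $G_v$ is virtually fibered, every $G_e$ is infinite virtually cyclic, and $\alpha_e(G_e)\leqslant_{vr}G_{\alpha(e)}$ for all $e\in E\Gamma$. Then $G$ is virtually fibered.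

There is also a converse. Call $(\mathcal G,\Gamma)$ *minimal* if $\Gamma$ is a finite tree with at least one edge and $\alpha_e(G_e)\neq G_{\alpha(e)}$ whenever $\alpha(e)$ is a leaf of $\Gamma$. Some such condition is needed, because $C$ can be an arbitrary subgroup of $A$ in the trivial decomposition $A=A*_CC$.

**Theorem 4.** Let $(\mathcal G,\Gamma)$ be a minimal finite tree of groups with infinite virtually cyclic edge groups. Assume that for every $e\in E\Gamma$ some finite index subgroup of $G_{\alpha(e)}$ meets $\alpha_e(G_e)$ in a torsion-free group. (This is automatic if the edge groups are infinite cyclic, or if the vertex groups are residually finite.) Then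
$$G\text{ is virtually fibered}\iff\text{every }G_v\text{ is virtually fibered and }\alpha_e(G_e)\leqslant_{vr}G_{\alpha(e)}\text{ for all }e\in E\Gamma.$$

We shall use these elementary facts about an infinite virtually cyclic group $V$ without comment. Every infinite subgroup of $V$ has finite index. If $V$ is torsion-free, it is infinite cyclic. A homomorphism $V\to\mathbb Z$ that vanishes on a finite index subgroup is zero (finite image in $\mathbb Z$). A nonzero homomorphism $V\to\mathbb Z$ has finite kernel: it is nonzero, hence injective, on an infinite cyclic subgroup of finite index, which therefore meets the kernel trivially.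

## Why rescaling a single character is not enough

Here is the natural plan. Pass to finite index normal subgroups $N_v\lhd G_v$ on which good characters $\psi_v$ exist, and rescale as in Proposition 2. The trouble is that elements conjugate in $G_v$ need not be conjugate in $N_v$. If $c\in N_v$ generates the relevant part of an edge group, $\psi_v$ takes on the conjugates $gcg^{-1}$, $g\in G_v$, not one value but a finite multiset of values. To glue, we must match multisets across each edge, and a scalar may not do it.

*Running example.* Let $A=\langle a,t\mid tat^{-1}=a^{-1}\rangle$ and $B=\Lambda\rtimes S_3$, where $\Lambda=\{x\in\mathbb Z^3:\sum x_i=0\}$ and $S_3$ permutes coordinates. Let $\varepsilon_1,\varepsilon_2,\varepsilon_3$ be the standard basis of $\mathbb Z^3$, put $r=\varepsilon_1-\varepsilon_2\in\Lambda$, and let $G=A*_{a=r}B$. The element $r$ is part of the basis $r,\ \varepsilon_2-\varepsilon_3$ of $\Lambda$, so $\langle r\rangle\leqslant_{vr}B$; and $B$ is virtually $\mathbb Z^2$. All hypotheses of Theorem 3 hold. (Replacing $B$ by the fibered group $B\times\mathbb Z$ would give the hypotheses of the question literally, and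 what follows would not change.)

Take *any* $N_A\lhd A$, $N_B\lhd B$ of finite index and $k\ge1$ with $a^k\in N_A$ and $kr\in N_B$, and *any* characters $\psi_A,\psi_B$ on them that are nonzero on all conjugates of $a^k$, $kr$. The conjugates of $a^k$ are $a^{\pm k}$, so $\psi_A$ takes on them values of a single absolute value. The conjugates of $kr$ are the six elements $k(\varepsilon_i-\varepsilon_j)$. Since $k(\varepsilon_1-\varepsilon_2)+k(\varepsilon_2-\varepsilon_3)=k(\varepsilon_1-\varepsilon_3)$, the values of $\psi_B$ on them are $\pm\lambda,\pm\mu,\pm(\lambda+\mu)$ for some $\lambda,\mu$, all nonzero. These do not all have the same absolute value: $|\lambda|=|\mu|$ forces $\lambda+\mu\in\{2\lambda,0\}$. So no scalar and no repetition of multisets makes the two sides agree. The plan stops exactly here.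

The way past this is to use *several copies of each vertex character, at different scales*. If $A$ produces the multiset $X$ of values and $B$ the multiset $Y$, take one copy of $\psi_A$ scaled by each element of $Y$, and one copy of $\psi_B$ scaled by each element of $X$. Both sides now produce the multiset of all products $xy$. This gives us families of characters, and the remaining work is to assemble them into one homomorphism on a finite index subgroup: the index set becomes a finite set with a $G$-action, and the families become a derivation.

The next five sections prove Theorem 3. If $\Gamma$ is a point there is nothing to prove, so assume $E\Gamma\neq\emptyset$. All $G_v$ are finitely generated, hence so is $G$.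

## Finite index subgroups that agree on the edges

**Step 1.** The purpose of this step is to choose the $N_v$ so that they cut out the same infinite cyclic subgroup of $G_e$ from both ends of $e$.

**Lemma 5.** There are finite index normal subgroups $N_v\lhd G_v$ such that

1. $\alpha_e^{-1}(N_{\alpha(e)})=\alpha_{\bar e}^{-1}(N_{\alpha(\bar e)})=:N_e=\langle c_e\rangle$ is infinite cyclic for all $e$ (with $c_{\bar e}=c_e$);
2. if $\alpha(e)=v$ and $g\in G_v$, some homomorphism $N_v\to\mathbb Z$ is nonzero on $g\alpha_e(c_e)g^{-1}$;
3. some nonzero homomorphism $\varphi_v:N_v\to\mathbb Z$ has finitely generated kernel.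

*Proof.* Fix $v$ and a fibered subgroup $F_v\le G_v$ of finite index. For each $e$ with $\alpha(e)=v$ let $\rho_e:L_e\to\alpha_e(G_e)$ be a retraction with $L_e$ of finite index in $G_v$, and let $C_e\le\alpha_e(G_e)$ be infinite cyclic of finite index. Then $L'_e=\rho_e^{-1}(C_e)$ has finite index in $G_v$, and $L_e'\cap\alpha_e(G_e)=C_e$ because $\rho_e$ is the identity on $\alpha_e(G_e)$.

Let $A_v$ be the normal core in $G_v$ of $F_v\cap\bigcap_eL'_e$. It has finite index, and $A_v\cap\alpha_e(G_e)\le C_e$. So $A_v\cap\alpha_e(G_e)$ is a finite index subgroup of $C_e$, say $\langle\alpha_e(a_e)\rangle$, infinite cyclic. The map $\rho_e:A_v\to C_e\cong\mathbb Z$ is the identity on it.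

Let $\pi_v:A_v\to M_v$ be the quotient onto $A_v^{ab}$ modulo torsion, a finitely generated free abelian group. Since $\rho_e|_{A_v}$ factors through $\pi_v$ and does not kill $\alpha_e(a_e)$, we have $\pi_v(\alpha_e(a_e))\ne0$. So this vector is $d_e$ times a primitive vector, for an integer $d_e\ge1$. For $k\ge1$ divisible by all $d_e$ with $\alpha(e)=v$, put $N_v(k)=\pi_v^{-1}(kM_v)$. It has finite index in $A_v$ and is characteristic in $A_v$, hence normal in $G_v$. Moreover $\alpha_e(a_e^j)\in N_v(k)$ iff $jd_e$ times a primitive vector lies in $kM_v$, iff $k\mid jd_e$, iff $(k/d_e)\mid j$. As $\alpha_e^{-1}(N_v(k))\le\alpha_e^{-1}(A_v)=\langle a_e\rangle$, we get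
$$\alpha_e^{-1}(N_v(k))=\langle a_e^{k/d_e}\rangle .$$

Now match across the edges. The subgroups $\langle a_e\rangle,\langle a_{\bar e}\rangle$ of $G_e$ are infinite cyclic of finite index, so their intersection is $\langle a_e^{p_e}\rangle=\langle a_{\bar e}^{p_{\bar e}}\rangle$ for some integers $p_e,p_{\bar e}\ge1$. Hence $\langle a_e^{p_et}\rangle=\langle a_{\bar e}^{p_{\bar e}t}\rangle$ for all $t\ge1$. Since $\Gamma$ is a tree, we can choose positive rationals $k_v$, moving outwards from a root, with
$$\frac{k_{\alpha(e)}}{d_ep_e}=\frac{k_{\alpha(\bar e)}}{d_{\bar e}p_{\bar e}}\qquad\text{for all }e.$$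
Multiply all $k_v$ by one positive integer so that the $k_v$ and all the numbers $t_e=t_{\bar e}:=k_{\alpha(e)}/(d_ep_e)$ become integers. Then $k_v=d_ep_et_e$ is divisible by $d_e$ whenever $\alpha(e)=v$. Put $N_v=N_v(k_v)$. We obtain
$$\alpha_e^{-1}(N_{\alpha(e)})=\langle a_e^{p_et_e}\rangle=\langle a_{\bar e}^{p_{\bar e}t_e}\rangle=\alpha_{\bar e}^{-1}(N_{\alpha(\bar e)}),$$
which is (1). For (2), write $c_g(x)=gxg^{-1}$. The map $\rho_e\circ c_g^{-1}$ is defined on $N_v$, since $c_g^{-1}(N_v)=N_v\le A_v$; it takes values in $C_e\cong\mathbb Z$ and sends $g\alpha_e(c_e)g^{-1}$ to $\rho_e(\alpha_e(c_e))=\alpha_e(c_e)\ne1$. For (3), restrict a fibration of $F_v$ to $N_v\le A_v\le F_v$. The restriction to a finite index subgroup is nonzero, and its kernel has finite index in the finitely generated kernel of the fibration. $\square$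

Put $Q_v=G_v/N_v$, a finite group. Since $N_e$ is normal in $G_e$, for $h\in G_e$ we have
$$h^{-1}c_eh=c_e^{\chi_e(h)}$$
with a homomorphism $\chi_e=\chi_{\bar e}:G_e\to\{\pm1\}$ that is trivial on $N_e$. It can be nontrivial: if $G_e$ is infinite dihedral, every element outside its maximal infinite cyclic subgroup inverts $c_e$.

In the running example take $N_A=\langle a,t^2\rangle$ and $N_B=\Lambda$; both meet the edge group in the whole of it, so $c_e=a=r$.

## Fibered characters that see every conjugate of every edge

**Step 2.** The purpose of this step is to find one character on $N_v$ that has finitely generated kernel *and* is nonzero on all conjugates of edge elements. Lemma 5 gives the two properties separately. To combine them we use a theorem of Bieri, Neumann and Strebel.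

**Fact (BNS).** (Bieri–Neumann–Strebel, *A geometric invariant of discrete groups*, Invent. Math. 90 (1987).) For a finitely generated group $N$ there is an open subset $\Sigma^1(N)$ of the sphere $S(N)=(\mathrm{Hom}(N,\mathbb R)\setminus0)/\mathbb R_{>0}$ such that a nonzero $\chi:N\to\mathbb Z$ has finitely generated kernel iff $[\chi],[-\chi]\in\Sigma^1(N)$.

So a small perturbation of a fibered character is fibered. For instance, let $N=F_2\times\langle z\rangle$ and let $\chi:N\to\mathbb Z$ be nonzero. If $\chi(z)\ne0$, then $\ker\chi$ meets $\langle z\rangle$ trivially and projects isomorphically to the finite index subgroup $\{f:\chi(f)\in\chi(z)\mathbb Z\}$ of $F_2$, so it is finitely generated. If $\chi(z)=0$, then $\ker\chi=\ker(\chi|_{F_2})\times\langle z\rangle$ is not finitely generated. The good condition $\chi(z)\neq0$ is indeed open.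

**Lemma 6.** For each $v$ there is $\psi_v:N_v\to\mathbb Z$ with finitely generated kernel such that $\psi_v(g\alpha_e(c_e)g^{-1})\neq0$ whenever $\alpha(e)=v$ and $g\in G_v$.

*Proof.* A homomorphism to $\mathbb Z$ is constant on $N_v$-conjugacy classes. As $|G_v:N_v|<\infty$ and there are finitely many edges, the elements $g\alpha_e(c_e)g^{-1}$ fall into finitely many $N_v$-classes; let $x_1,\dots,x_m$ represent them. By Lemma 5(2) each $\theta\mapsto\theta(x_i)$ is a nonzero linear functional on the finite-dimensional space $\mathrm{Hom}(N_v,\mathbb Q)$. A $\mathbb Q$-vector space is not a finite union of proper subspaces, so some $\theta$ has $\theta(x_i)\ne0$ for all $i$. Since $N_v$ is finitely generated, a multiple of $\theta$ is integer valued; replace $\theta$ by it.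

Put $\psi=k\varphi_v+\theta$ with $k\in\mathbb N$. For each $i$, the equation $k\varphi_v(x_i)+\theta(x_i)=0$ has at most one solution $k$, since $\theta(x_i)\ne0$. As $k\to\infty$, $\pm\psi/k\to\pm\varphi_v$, so $[\pm\psi]\to[\pm\varphi_v]$ in $S(N_v)$. The classes $[\pm\varphi_v]$ lie in the open set $\Sigma^1(N_v)$. So for all large $k$ both $[\psi]$ and $[-\psi]$ lie in $\Sigma^1(N_v)$ and all $\psi(x_i)$ are nonzero. Take $\psi_v=\psi$ for such a $k$. $\square$

In the running example we can take $\psi_A(a)=1$, $\psi_A(t^2)=0$ and $\psi_B(x)=2x_1+x_2$. The kernels are infinite cyclic. The values on the conjugates of $a$ are $1,-1$. On $\varepsilon_1-\varepsilon_2$, $\varepsilon_2-\varepsilon_3$, $\varepsilon_1-\varepsilon_3$ the values are $1,1,2$.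

## Balancing the multisets of values

**Step 3.** The purpose of this step is to choose scales at each vertex so that the multisets of values agree across every edge simultaneously, and then to turn the index sets into one finite $G$-set.

Write $\mathbb Q^*=\mathbb Q\setminus\{0\}$. We encode finite multisets of nonzero rationals as elements of the commutative semiring $\mathbb N[\mathbb Q^*]$ of finite formal sums $\sum[r_i]$, with $[r][s]=[rs]$. Thus $[2][3]=[6]$, and $[1]+[1]=2[1]$ (a multiset with two elements) is not $[2]$. For $e\in E\Gamma$ with $v=\alpha(e)$ put
$$X_e=\sum_{gN_v\in Q_v}\big[\psi_v(g^{-1}\alpha_e(c_e)g)\big]\in\mathbb N[\mathbb Q^*].$$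
This is well defined: replacing $g$ by $gn$ with $n\in N_v$ conjugates the argument by an element of $N_v$.

Removing the geometric edge $\{e,\bar e\}$ splits $\Gamma$ into two subtrees, $\Gamma_e\ni\alpha(e)$ and $\Gamma_{\bar e}\ni\alpha(\bar e)$. For a vertex $u$ define
$$\mu_u=\prod_{\{e,\bar e\}}Y_{u,e},\qquad Y_{u,e}=Y_{u,\bar e}=\begin{cases}X_{\bar e}&\text{if }u\in\Gamma_e,\\ X_e&\text{if }u\in\Gamma_{\bar e},\end{cases}$$
the product being over all geometric edges. In words: for every edge, $u$ is scaled by the multiset at the far end of that edge.

*Two small cases.* With a single edge, $\mu_{\alpha(e)}=X_{\bar e}$ and $\mu_{\alpha(\bar e)}=X_e$: cross-multiplication. For a path $v_1,v_2,v_3$ with edges $e:v_1\to v_2$ and $f:v_2\to v_3$, we get $\mu_{v_1}=X_{\bar e}X_{\bar f}$, $\mu_{v_2}=X_eX_{\bar f}$, $\mu_{v_3}=X_eX_f$. Along $e$ both sides are $X_eX_{\bar e}X_{\bar f}$, and along $f$ both sides are $X_eX_fX_{\bar f}$.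

In general, the two endpoints of $e$ lie on the same side of every other geometric edge. So, with $P$ the product of the common other factors,
$$\mu_{\alpha(e)}X_e=P\,X_{\bar e}X_e=\mu_{\alpha(\bar e)}X_{\bar e}\qquad(e\in E\Gamma).\tag{1}$$

**The labeled sets $\Omega_v$.** Write $\mu_v=\sum_{i\in I_v}[s_i]$ with $I_v$ finite and nonempty. Let $\Omega_v=Q_v\times I_v$, with $G_v$ acting through $Q_v$ by left multiplication on the first factor. Then $N_v$ acts trivially and $Q_v$ acts freely. To $\omega=(gN_v,i)$ attach the character
$$\psi^v_\omega=s_i\,\psi_v\circ c_g^{-1}\in\mathrm{Hom}(N_v,\mathbb Q).$$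
It depends only on $gN_v$, since $\psi_v$ is invariant under conjugation by $N_v$. For $h\in G_v$ we have $h\omega=(hgN_v,i)$ and $c_{hg}^{-1}=c_g^{-1}c_h^{-1}$, so
$$\psi^v_{h\omega}=\psi^v_\omega\circ c_h^{-1}\qquad(h\in G_v).\tag{2}$$
For $\alpha(e)=v$ define the label
$$\ell_e:\Omega_v\to\mathbb Q^*,\qquad \ell_e(\omega)=\psi^v_\omega(\alpha_e(c_e))=s_i\,\psi_v(g^{-1}\alpha_e(c_e)g),$$
which is nonzero by Lemma 6. By (2), for $h\in G_e$,
$$\ell_e(\alpha_e(h)\omega)=\psi_\omega^v\big(\alpha_e(h^{-1}c_eh)\big)=\chi_e(h)\,\ell_e(\omega).\tag{3}$$
Summing over $gN_v$ and $i$ gives $\sum_{\omega\in\Omega_v}[\ell_e(\omega)]=\mu_vX_e$. So (1) says that for every $r\in\mathbb Q^*$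
$$|\ell_e^{-1}(r)|=|\ell_{\bar e}^{-1}(r)|.\tag{4}$$

In the running example $X_A=[1]+[-1]$. Since $S_3$ permutes the six elements $\varepsilon_i-\varepsilon_j$ simply transitively, $X_B=2[1]+[2]+2[-1]+[-2]$. Both $\Omega_A$ and $\Omega_B$ have $12$ points, with label multiset $X_AX_B=4[1]+2[2]+4[-1]+2[-2]$.

**Lemma 7.** For every $e$ there is a $G_e$-equivariant bijection $\beta_e:\Omega_{\alpha(e)}\to\Omega_{\alpha(\bar e)}$ with $\ell_{\bar e}\circ\beta_e=\ell_e$, where $G_e$ acts via $\alpha_e$ and $\alpha_{\bar e}$ respectively.

*Proof.* By Lemma 5(1), the kernel of $G_e\to Q_{\alpha(e)}$ is $N_e$, and likewise at the other end. So $G_e/N_e$ acts freely on both sets. Let $G_e^+=\ker\chi_e\supseteq N_e$. By (3) it preserves the level sets of $\ell_e$ and of $\ell_{\bar e}$. By (4), the level sets for the same $r$ are finite free $G_e^+/N_e$-sets of equal cardinality, hence have the same number of free orbits and are isomorphic as $G_e^+$-sets.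

If $\chi_e$ is trivial, the union of such isomorphisms over all $r$ is $\beta_e$. Otherwise choose isomorphisms for the levels $r>0$ only. This gives a label-preserving $G_e^+$-bijection $\beta:\{\ell_e>0\}\to\{\ell_{\bar e}>0\}$. Fix $h\in G_e\setminus G_e^+$. By (3), $h$ negates labels, so on either side $\{\ell<0\}=h\{\ell>0\}$. Extend by $\beta(h\omega)=h\beta(\omega)$ for $\ell_e(\omega)>0$. The result is a bijection. It preserves labels, since $\ell_{\bar e}(h\beta(\omega))=-\ell_{\bar e}(\beta(\omega))=-\ell_e(\omega)=\ell_e(h\omega)$. It is equivariant: for $k\in G_e^+$,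
$$\beta(kh\omega)=\beta\big(h(h^{-1}kh)\omega\big)=h(h^{-1}kh)\beta(\omega)=k\,\beta(h\omega),$$
and $\beta(h\cdot h\omega)=h^2\beta(\omega)=h\,\beta(h\omega)$ because $h^2\in G_e^+$; and $G_e$ is generated by $G_e^+$ and $h$. $\square$

**The $G$-set $\Omega$.** Fix a root $v_0$ of $\Gamma$ and put $\Omega=\Omega_{v_0}$. For a vertex $v$ let $\tau_v:\Omega\to\Omega_v$ be the composite of the $\beta_e$ along the path from $v_0$ to $v$ (edges oriented away from the root). Since $\Gamma$ is a tree, the path is unique, and $\tau_{\alpha(\bar e)}=\beta_e\tau_{\alpha(e)}$ for every edge $e$ pointing away from the root. Use $\tau_v$ to transport to $\Omega$ the action of $G_v$ and the characters; we write $\psi^v_\omega$ for $\psi^v_{\tau_v(\omega)}$ from now on, so (2) still holds. By equivariance of $\beta_e$, the actions of $G_{\alpha(e)}$ and $G_{\alpha(\bar e)}$ on $\Omega$ agree on $G_e$. Since $G$ is the colimit of its vertex and edge groups, *$G$ acts on the finite set $\Omega$*, with $N_v$ acting trivially and $G_v/N_v$ acting freely, for every $v$. Moreover $\ell_{\bar e}\circ\beta_e=\ell_e$ and $N_e=\langle c_e\rangle$ give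
$$\psi_\omega^{\alpha(e)}\circ\alpha_e|_{N_e}=\psi_\omega^{\alpha(\bar e)}\circ\alpha_{\bar e}|_{N_e}\qquad(\omega\in\Omega,\ e\in E\Gamma).\tag{5}$$

## From a family of characters to a derivation on $G$

**Step 4.** The purpose of this step is to glue the characters $\psi^v_\omega$, which live on the small groups $N_v$ and are indexed by $\Omega$, into a single object on $G$. The groups $N_v$ cannot be glued directly, since $G'$ will contain many conjugates of each. The object that keeps track of all $\omega$ at once is a derivation with values in functions on $\Omega$.

Let $M=\mathbb Q^\Omega$ with $(gm)(\omega)=m(g^{-1}\omega)$. A *derivation* $D:G\to M$ is a map with $D(gh)=D(g)+gD(h)$. For $m\in M$ the map $g\mapsto gm-m$ is a derivation, called *inner*. On a group acting trivially on $M$, derivations are homomorphisms and inner derivations are zero.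

Define $F_v\in\mathrm{Hom}(N_v,M)$ by $F_v(n)(\omega)=\psi_\omega^v(n)$. It is equivariant: for $g\in G_v$, (2) gives
$$\big(gF_v(g^{-1}ng)\big)(\omega)=\psi^v_{g^{-1}\omega}(g^{-1}ng)=\psi_\omega^v\big(c_g(g^{-1}ng)\big)=\psi^v_\omega(n)=F_v(n)(\omega).\tag{6}$$

**Lemma 8.** There is a derivation $D_v:G_v\to M$ with $D_v|_{N_v}=F_v$.

*Proof.* In cohomological terms: in the inflation–restriction sequence $H^1(G_v;M)\to H^1(N_v;M)^{Q_v}\to H^2(Q_v;M)$ the last term vanishes, because $Q_v$ is finite and $M$ is a $\mathbb Q$-vector space; by (6) $F_v$ lies in the middle term. Here is the derivation by hand. Drop the index $v$ on $N,Q,F$, choose a section $s:Q\to G_v$, and write $\bar g$ for the image of $g$ in $Q$. For $q\in Q$ the element $s(q)^{-1}g\,s(\bar g^{-1}q)$ lies in $N$. As $N$ acts trivially on $M$, $Q$ acts on $M$. Put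
$$D_v(g)=\frac1{|Q|}\sum_{q\in Q}q\,F\big(s(q)^{-1}g\,s(\bar g^{-1}q)\big).$$
With $q'=\bar g^{-1}q$,
$$s(q)^{-1}gh\,s(\bar h^{-1}\bar g^{-1}q)=\big[s(q)^{-1}g\,s(q')\big]\big[s(q')^{-1}h\,s(\bar h^{-1}q')\big].$$
Apply the homomorphism $F$, then $q=\bar gq'$, and average. The first bracket contributes $D_v(g)$ and the second contributes $g\cdot\frac{1}{|Q|}\sum_{q'}q'F(s(q')^{-1}h\,s(\bar h^{-1}q'))=gD_v(h)$. So $D_v$ is a derivation. For $n\in N$, (6) gives $D_v(n)=\frac1{|Q|}\sum_q s(q)F(s(q)^{-1}n\,s(q))=F(n)$. $\square$

**Making the $D_v$ agree on edge groups.** Fix $e$ and let $\delta=D_{\alpha(e)}\circ\alpha_e-D_{\alpha(\bar e)}\circ\alpha_{\bar e}$. This is a derivation $G_e\to M$, because the two actions of $G_e$ on $\Omega$ agree. By (5) it vanishes on $N_e$. Hence $\delta(hn)=\delta(h)+h\delta(n)=\delta(h)$ for $n\in N_e$, so $\delta$ comes from a derivation of the finite group $R=G_e/N_e$, which acts on $M$. Such a derivation is inner: put $m=-\frac1{|R|}\sum_{q\in R}\delta(q)$. Summing $\delta(hq)=\delta(h)+h\delta(q)$ over $q$ gives $-|R|m=|R|\delta(h)-|R|hm$, i.e. $\delta(h)=hm-m$.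

Start at the root and move outwards. When a new vertex $w=\alpha(\bar e)$ is reached along $e$, replace $D_w$ by $D_w+(g\mapsto gm-m)$ with the $m$ just found. Now $D_{\alpha(e)}\circ\alpha_e=D_w\circ\alpha_{\bar e}$. The correction vanishes on $N_w$, which acts trivially on $M$, so $D_w|_{N_w}=F_w$ still holds. As $\Gamma$ is a tree, each vertex is corrected once and no edge is revisited.

**Gluing.** A derivation $G_v\to M$ is the same as a homomorphism $G_v\to M\rtimes G$, $g\mapsto(D_v(g),g)$, lifting the inclusion $G_v\to G$. These agree on edge groups, so by the colimit property they extend to a homomorphism $G\to M\rtimes G$ lifting the identity. That is, there is a derivation $D:G\to M$ with $D|_{G_v}=D_v$ for all $v$.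

## The fibration on a point stabilizer

**Step 5.** The purpose of this step is to read off a homomorphism from $D$ by evaluating at a point of $\Omega$, and to check the two conditions of Lemma 1.

Fix $\omega_0\in\Omega$. Let $G'=\mathrm{Stab}_G(\omega_0)$, a finite index subgroup, and put $\varphi(g)=D(g)(\omega_0)$ for $g\in G'$. For $g,h\in G'$,
$$\varphi(gh)=D(g)(\omega_0)+D(h)(g^{-1}\omega_0)=\varphi(g)+\varphi(h),$$
so $\varphi:G'\to\mathbb Q$ is a homomorphism.

*Vertex stabilizers.* Since $G_v/N_v$ acts freely on $\Omega$ and $N_v$ acts trivially, $\mathrm{Stab}_{G_v}(\omega)=N_v$ for every $\omega$. So for $g\in G$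
$$G'\cap gG_vg^{-1}=g\big(\mathrm{Stab}_G(g^{-1}\omega_0)\cap G_v\big)g^{-1}=gN_vg^{-1}.\tag{7}$$

*Values.* Let $n\in N_v$. From $D(1)=0$ we get $D(g^{-1})=-g^{-1}D(g)$, and so $D(gng^{-1})=D(g)+gD(n)-gng^{-1}D(g)$. As $n$ acts trivially on $\Omega$, so does $gng^{-1}$, and therefore $D(gng^{-1})=gD(n)$. Evaluating at $\omega_0$,
$$\varphi(gng^{-1})=\psi^v_{g^{-1}\omega_0}(n).\tag{8}$$

The character $\psi^v_{g^{-1}\omega_0}$ is a nonzero rational multiple of $\psi_v\circ c_{g'}^{-1}$ for some $g'\in G_v$. Its kernel is $g'(\ker\psi_v)g'^{-1}$, finitely generated by Lemma 6. With (7) and (8), $\ker\varphi\cap gG_vg^{-1}$ is finitely generated for all $v,g$; this is condition (a) of Lemma 1. If $v=\alpha(e)$, then $\varphi(g\alpha_e(c_e)g^{-1})$ is a nonzero multiple of $\psi_v(g'^{-1}\alpha_e(c_e)g')$, which is nonzero by Lemma 6. The $G'$-stabilizer of the edge of $T$ with $G$-stabilizer $g\alpha_e(G_e)g^{-1}$ contains $g\alpha_e(c_e)g^{-1}$, by (7). This is condition (b).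

Finally $G'$ has finite index in the finitely generated group $G$, so it is finitely generated, and $G'\backslash T$ is finite because $G\backslash T=\Gamma$ is. Lemma 1 shows that $G'$ is fibered. Hence $G$ is virtually fibered, and Theorem 3 is proved. $\blacksquare$

In the running example the resulting $\ker\varphi$ acts on $T$ with infinite cyclic vertex stabilizers (conjugates of $\ker\psi_A$, $\ker\psi_B$), trivial edge stabilizers and finite quotient. So $\ker\varphi$ is free of finite rank, and $G'$ has index at most $12$.

## What a virtual fibration forces on the tree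

We now prepare Theorem 4. Vertex and edge groups are regarded as stabilizers in $T$, hence as subgroups of $G$. We use standard facts on a group $K$ acting without inversions on a tree.

* If $K$ has a finite orbit (for instance if the tree is finite), $K$ fixes a vertex.
* If $K$ is finitely generated and fixes no vertex, it contains hyperbolic elements (Serre, *Trees*, I.6.5).
* If $K$ contains hyperbolic elements, the union of their axes is a $K$-invariant subtree that is contained in every nonempty $K$-invariant subtree: the *minimal $K$-subtree*.

If moreover $K$ is finitely generated, $K$ has finite quotient on its minimal subtree $T_K$. Indeed, take a vertex $x\in T_K$ and the finite subtree $S\subseteq T_K$ spanned by $x$ and the $s_ix$, for generators $s_i$. Then $KS$ is connected and invariant, so $KS=T_K$.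

**Lemma 9.** If $(\mathcal G,\Gamma)$ is minimal, $T$ has no proper nonempty $G$-invariant subtree. Consequently $G$ fixes no vertex of $T$, and $T$ is infinite.

*Proof.* Let $S$ be such a subtree. Its image in $\Gamma=G\backslash T$ is a subtree, and a proper one, since $S$ is a union of $G$-orbits. The finite tree $\Gamma$ is spanned by its leaves, so some leaf $u$ is not in the image. Let $\tilde u$ be a lift of $u$ with stabilizer $G_u$. Since $G_u$ fixes $\tilde u$ and preserves $S$, it fixes the geodesic from $\tilde u$ to $S$, and in particular its first edge. But $G_u$ permutes transitively the edges at $\tilde u$; there are $|G_u:\alpha_e(G_e)|\ge2$ of them, where $e$ is the edge with $\alpha(e)=u$. This is a contradiction. A fixed vertex would be a proper invariant subtree, and a finite $T$ would have a fixed vertex. $\square$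

**Lemma 10.** Let $K$ be a finitely generated fundamental group of a finite graph of groups with finite edge groups. Then the vertex groups are finitely generated.

*Proof.* Let $v$ be a vertex and take it as base point. Elements of $K$ are represented by words $k_0e_1k_1\cdots e_nk_n$, where $e_1\cdots e_n$ is a closed path at $v$ and each $k_i$ lies in the vertex group at the corresponding vertex, with relations $e\,\alpha_{\bar e}(x)\,\bar e=\alpha_e(x)$. Write each member of a finite generating set as such a word. For each vertex $w$ let $H_w\le K_w$ be generated by the images of the incident (finite) edge groups and all entries from $K_w$ in these finitely many words. Then $H_w$ is finitely generated, and every element of $K$ is represented by a word with all entries in the $H_w$.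

Let $g\in K_v$, and choose such a word for $g$ of minimal length $n$. Suppose $n\ge1$. Then $(g^{-1}k_0)e_1k_1\cdots e_nk_n$ represents $1$, so by the normal form theorem it is not reduced. That is, for some $1\le i<n$ we have $e_{i+1}=\bar e_i$ and $k_i=\alpha_{\bar e_i}(x)$. Replacing $e_ik_i\bar e_i$ by $\alpha_{e_i}(x)$, which lies in the group $H_w$ at $w=\alpha(e_i)$, gives a shorter word for $g$ with entries in the $H_w$. This contradicts minimality. So $n=0$ and $g\in H_v$. Hence $K_v=H_v$. $\square$

**Lemma 11.** Let $(\mathcal G,\Gamma)$ be minimal with infinite virtually cyclic edge groups. Let $G'\lhd G$ be of finite index and $\varphi:G'\to\mathbb Z$ an epimorphism with finitely generated kernel $K$. Then one of the following holds: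

* (a) every $G_v$ is virtually cyclic and every $\alpha_e(G_e)$ has finite index in $G_{\alpha(e)}$;
* (b) $\varphi$ is nonzero on $G'\cap\alpha_e(G_e)$ for all $e$, and $\ker\varphi\cap G_v$ is finitely generated for all $v$.

*Proof.* **Step A.** First we show that $T$ is the minimal $G'$-subtree. If $G'$ fixed a vertex, its fixed subtree would be $G$-invariant, by normality, so it would be $T$ by Lemma 9. Then $G$ acts on $T$ through the finite group $G/G'$, so its orbits are finite; there are finitely many orbits, so $T$ is finite, a contradiction. So $G'$ fixes no vertex. It is finitely generated (an extension of $K$ by $\mathbb Z$), so it contains hyperbolic elements. Its minimal subtree is $G$-invariant by normality, hence equals $T$.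

**Step B.** Next we show that (a) holds if $K$ fixes a vertex. The fixed subtree of $K$ is $G'$-invariant, since $K\lhd G'$, so it is $T$ by Step A. Thus $K\le G'_x$ for all vertices and edges $x$. If $\varphi(G'_x)\ne0$ for some $x$, then $G'_x\supseteq K$ has finite index in $G'$. So $G'$ has a finite orbit and a fixed vertex, contradicting Step A. So $\varphi(G'_x)=0$, i.e. $G'_x=K$, for all $x$. Hence $K=G'\cap G_v=G'\cap\alpha_e(G_e)$ for all $v$ and $e$, and $K$ has finite index in every $G_v$ and in every $\alpha_e(G_e)$. So each $G_v$ is virtually cyclic, $\alpha_e(G_e)\supseteq K$ has finite index in $G_{\alpha(e)}$, and (a) holds.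

**Step C.** Finally we show that (b) holds if $K$ fixes no vertex. As $K$ is finitely generated, it contains hyperbolic elements, and $K\backslash T_K$ is finite. Since $K\lhd G'$, $T_K$ is $G'$-invariant, so $T_K=T$ by Step A. So $K\backslash T$ is finite. For an edge $x$, the $K$-orbits in $G'x$ correspond to $G'/KG'_x\cong\mathbb Z/\varphi(G'_x)$. This is finite, so $\varphi(G_x')\neq0$; this gives the first part of (b). Also $K\cap G'_x$ is finite, as the kernel of a nonzero map from an infinite virtually cyclic group to $\mathbb Z$. So $K$ is the fundamental group of a finite graph of groups with finite edge groups, and its vertex groups $K\cap G'_y=K_y$ are finitely generated by Lemma 10. In particular $\ker\varphi\cap G_v$ is finitely generated for all $v$. $\square$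

## Building a retraction from one character

A character that is nonzero on the cyclic part of an edge group retracts onto that part, but we need a retraction onto the whole virtually cyclic group. Averaging over the finite quotient does it.

**Lemma 12.** Let $H\leqslant A$ with $A$ finitely generated and $H$ infinite virtually cyclic. Let $N\lhd A$ be of finite index such that $N\cap H=\langle c\rangle$ is infinite cyclic and some $\varphi:N\to\mathbb Z$ has $\varphi(c)\neq0$. Then $H\leqslant_{vr}A$.

*Proof.* $H$ acts by conjugation on the finite-dimensional space $V=N^{ab}\otimes\mathbb Q$, and $\langle c\rangle\le N$ acts trivially; so the action factors through the finite group $H/\langle c\rangle$. Let $\bar c$ be the image of $c$ in $V$. It is nonzero because $\varphi(c)\ne0$, and $H$ preserves the line $\mathbb Q\bar c$ because $\langle c\rangle=N\cap H\lhd H$. By Maschke's theorem there is an $H$-invariant complement $W$ to this line. Let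
$$K=\ker(N\to V/W\cong\mathbb Q).$$
The image is finitely generated and contains the nonzero image of $c$, so $N/K\cong\mathbb Z$. The subgroup $K$ is normal in $N$ and, since $W$ is $H$-invariant, normalized by $H$. Also $K\cap H=K\cap\langle c\rangle=1$, since $j\bar c\notin W$ for $j\neq0$.

The group $NH/K$ contains $N/K\cong\mathbb Z$ with finite index, so it is infinite virtually cyclic. Its subgroup $KH/K\cong H$ is infinite, hence of finite index. So $L=KH=K\rtimes H$ has finite index in $NH$, and thus in $A$. The projection $L\to H$ is a retraction. $\square$

## The classification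

*Proof of Theorem 4.* We first check the parenthetical remark. If the edge groups are infinite cyclic, take the whole group $G_{\alpha(e)}$. Now suppose $G_v$ is residually finite, $v=\alpha(e)$, and put $H=\alpha_e(G_e)$. We claim that $H$ has finitely many conjugacy classes of elements of finite order. Let $C\lhd H$ be infinite cyclic of finite index and consider a coset $xC$. If $x$ centralizes $C$, then $\langle x,C\rangle$ is abelian. For two torsion elements $xc,xc'$ of the coset the quotient $c^{-1}c'\in C$ is then torsion, so trivial; thus $xC$ contains at most one torsion element. If $x$ inverts $C$, then $cxc^{-1}=x(x^{-1}cx)c^{-1}=xc^{-2}$, and likewise $c(xc')c^{-1}=xc'c^{-2}$, so $xC$ meets at most two conjugacy classes. This proves the claim. By residual finiteness some finite index normal subgroup of $G_v$ avoids representatives of the nontrivial torsion classes, hence by normality all nontrivial torsion elements of $H$.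

($\Leftarrow$) is Theorem 3.

($\Rightarrow$) Restrict a fibration of a finite index subgroup of $G$ to its normal core $G'$ in $G$. The restriction is nonzero, and its kernel has finite index in a finitely generated group. Rescale it to be onto $\mathbb Z$ and apply Lemma 11.

In case (a), each $G_v$ contains an infinite $\alpha_e(G_e)$ and is virtually cyclic, so it is virtually $\mathbb Z$ and hence virtually fibered. Each $\alpha_e(G_e)$ has finite index in $G_{\alpha(e)}$, so it is a virtual retract: take $L=\alpha_e(G_e)$ and $\rho=\mathrm{id}$.

In case (b), $G'\cap G_v$ has finite index in $G_v$. The map $\varphi$ is nonzero on it, because it is nonzero on $G'\cap\alpha_e(G_e)$ for an edge $e$ at $v$, and it has finitely generated kernel there. So $G_v$ is virtually fibered, and in particular finitely generated. Now let $\alpha(e)=v$. Let $N$ be the normal core in $G_v$ of the intersection of $G'\cap G_v$ with a finite index subgroup meeting $\alpha_e(G_e)$ in a torsion-free group. Then $N\cap\alpha_e(G_e)$ is a torsion-free finite index subgroup of $\alpha_e(G_e)$, hence infinite cyclic. It has finite index in $G'\cap\alpha_e(G_e)$, on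 which $\varphi$ is nonzero, so $\varphi$ is nonzero on it. Lemma 12, with $A=G_v$ and $H=\alpha_e(G_e)$, gives $\alpha_e(G_e)\leqslant_{vr}G_v$. $\blacksquare$

*Example.* The Heisenberg group $N_3$ is fibered: send $y\mapsto1$ and $x,z\mapsto0$; the kernel is $\langle x,z\rangle\cong\mathbb Z^2$. Since $\langle z\rangle$ is not a virtual retract of $N_3$, Theorem 4 shows that $N_3*_{\langle z\rangle}N_3$ is not virtually fibered.

## Three examples on the hypotheses

**"Virtually" cannot be dropped from the conclusion.** Let $A=\langle a,t\mid tat^{-1}=a^{-1}\rangle$, which is fibered with kernel $\langle a\rangle$, and let $G=A*_{\langle a\rangle}A$. As $\langle a\rangle\leqslant_{vr}A$, all hypotheses of the question hold. The decomposition is minimal, and $\langle a\rangle$ has infinite index in $A$. If $G$ were fibered, Lemma 11 with $G'=G$ would land in case (b) and give $\varphi(a)\neq0$. But $tat^{-1}=a^{-1}$ forces $\varphi(a)=0$. So $G$ is not fibered.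

**That $\Gamma$ is a tree cannot be dropped.** The group $BS(1,2)=\mathbb Z[1/2]\rtimes\langle t\rangle$, where $t$ acts as multiplication by $2$, is an HNN-extension of $\mathbb Z$ along finite index subgroups. Finite index subgroups are virtual retracts, so all other hypotheses hold. Let $H$ be a finite index subgroup with a nonzero $\varphi:H\to\mathbb Z$, and let $D=H\cap\mathbb Z[1/2]$. For some $k\ge1$ we have $t^k\in H$, and $t^kdt^{-k}=2^kd$ gives $\varphi(d)=2^k\varphi(d)$ for $d\in D$. So $\varphi(D)=0$. As $H/D\cong\mathbb Z$ and $\varphi\ne0$, $\ker\varphi=D$. This has finite index in $\mathbb Z[1/2]$, which is not finitely generated, so $D$ is not finitely generated either. Hence $BS(1,2)$ is not virtually fibered.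

**It is not enough that a finite index cyclic subgroup of each edge group is a virtual retract.** More precisely, the hypothesis $\alpha_e(G_e)\leqslant_{vr}G_{\alpha(e)}$ in Theorem 3 cannot be weakened to "some infinite cyclic finite index subgroup of $\alpha_e(G_e)$ is a virtual retract of $G_{\alpha(e)}$". Let $P$ be a finitely generated infinite simple group with an element $f$ of order 2 (for example Thompson's group $V$), and let $A=\langle z\rangle\times P$ with $z$ of infinite order. Let $B=\Lambda\rtimes S_3$ be as in the running example, and in $B$ take $f=(1\,2)$ and $z=(1,1,-2)$. These commute, so $H=\langle z\rangle\times\langle f\rangle$ embeds in both $A$ and $B$. Put $G=A*_HB$.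

The group $A$ is fibered with kernel $P$, and $B$ is virtually $\mathbb Z^2$. The subgroup $\langle z\rangle$ is a retract of $A$. In $\Lambda$ we have $z=(\varepsilon_1-\varepsilon_2)+2(\varepsilon_2-\varepsilon_3)$, a primitive vector, so $\langle z\rangle$ is a direct factor of $\Lambda$ and hence a virtual retract of $B$. So the weakened hypothesis holds.

Next, $B$ is the normal closure of $f$. The normal closure contains all transpositions, hence $S_3$. It contains the commutators $fxf^{-1}x^{-1}=(x_2-x_1,x_1-x_2,0)$ for $x\in\Lambda$. With $x=(0,1,-1)$ this is $(1,-1,0)$, whose $S_3$-images generate $\Lambda$. It follows that $B^{ab}$ is generated by the image of $f$ and is finite.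

Suppose $G$ were virtually fibered. As in the proof of Theorem 4 we get $G'\lhd G$ and $\varphi$ as in Lemma 11; the decomposition is minimal since $H\neq A,B$. As $H$ has infinite index in $A$, case (b) applies. The infinite simple group $P$ has no proper finite index subgroup, because the normal core of one would be a proper normal subgroup of finite index, hence trivial, and $P$ would be finite. So $P\leqslant G'$ and $f\in G'$, and by normality of $G'$ the normal closure $B$ of $f$ in $B$ lies in $G'$. Since $B^{ab}$ is finite, $\varphi(B)=0$. This contradicts $\varphi\neq0$ on $G'\cap H\le B$. So $G$ is not virtually fibered.
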